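# Non-isometric complete hyperbolic metrics on the complement of a Cantor set

## 1. Cantor sets, hyperbolic metrics, pants, blocks, and graph exteriors

Throughout, model objects (graphs, handlebodies, discs, balls in $\mathbb S^3$ or in the unit ball) are piecewise smooth and tame.

**Definition 1.1 (Cantor set).** A Cantor set is a metrizable compactum which is totally disconnected and has no isolated points.

Example: the middle-thirds set in $[0,1]\subset\mathbb R\subset\mathbb R^3\subset\mathbb S^3$. All Cantor sets are homeomorphic to this one, but they can sit in $\mathbb S^3$ in many ways. Only the embedding matters for what follows.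

**Definition 1.2 (complete hyperbolic metric, closed geodesics).** A complete hyperbolic metric on a 3-manifold $N$ is a complete Riemannian metric of constant curvature $-1$.

If $N$ is connected, then its universal cover is $\mathbb H^3$ and $N=\mathbb H^3/G$, where $G\cong\pi_1(N)$ is a discrete group of isometries acting freely. A closed geodesic lifts to the axis of some $g\in G$, and its length is the translation length of $g$. Since $G$ is countable, the set of lengths of closed geodesics is a countable set. It depends only on the isometry class of $N$.

Example: let $g_\ell$ be the pure translation by $\ell>0$ along a geodesic. The manifold $\mathbb H^3/\langle g_\ell\rangle$ is diffeomorphic to $S^1\times\mathbb R^2$, and its closed geodesics have lengths $\ell,2\ell,3\ell,\dots$ So different $\ell$ give non-isometric complete hyperbolic metrics on the open solid torus.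

**Definition 1.3 (pants).** Pants are compact spheres with three holes. Open pants are their interiors, that is, thrice-punctured spheres.

Example: doubling an ideal triangle along its three sides gives a complete hyperbolic thrice-punctured sphere of area $2\pi$.

**Definition 1.4 (block).** A block is a connected complete hyperbolic 3-manifold $X$, possibly of infinite volume, with totally geodesic boundary consisting of finitely many ($\ge1$) complete finite-area thrice-punctured spheres.

Example: in the upper half-space model let $O$ be the region over the square $0\le\operatorname{Re}z,\operatorname{Im}z\le1$ and outside the four hemispheres of radius $\frac12$ centered at $\frac12,\ \frac12+i,\ \frac i2,\ 1+\frac i2$. Its ideal vertices are $0,1,i,1+i,\frac{1+i}2,\infty$, and it is an ideal octahedron. Color black the faces on $\operatorname{Im}z=0$, $\operatorname{Im}z=1$, and on the hemispheres centered at $\frac i2$, $1+\frac i2$. Color the other four white. Two faces that share an edge have different colors and are orthogonal. For instance, the hemispheres at $\frac12$ and $\frac i2$ have centers at squared distance $\frac12=\frac14+\frac14$. Faces of the same color are disjoint. Double $O$ along its black faces. Along each edge two angles $\frac\pi2$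 add up to $\pi$, so the white faces form a totally geodesic boundary consisting of four doubled ideal triangles. The double is complete: a Cauchy sequence has a subsequence in one copy of $O$, its image under the folding map to $O$ is Cauchy, and $O$ is closed and convex in $\mathbb H^3$. So this is a block with four boundary components.

**Definition 1.5 (nerve).** The nerve of a packing of closed round discs in $\hat{\mathbb C}$ with disjoint interiors is the graph with one vertex in each disc and one edge for each tangency point. It is drawn in $\hat{\mathbb C}$ by joining a chosen interior point of each disc to the tangency points on its boundary by arcs inside the disc.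

Example: $\{\operatorname{Im}z\le0\}\cup\{\infty\}$, $\{\operatorname{Im}z\ge1\}\cup\{\infty\}$, and the discs of radius $\frac12$ about $\frac i2$ and $1+\frac i2$ are mutually tangent; the nerve is $K_4$. The black faces of $O$ above lie over the boundaries of these four discs.

**Definition 1.6 (graph exterior).** Let $\Gamma\subset\mathbb S^3$ be a finite graph with all valences $\ge3$ and no circle components (loops and multiple edges are allowed). Let $V=V(\Gamma)$ be a handlebody neighborhood with a meridian disc $D_e$ for each edge $e$. Cutting $V$ along the $D_e$ gives balls $B_v$, the *cells*, one per vertex. Let $P_e\subset\partial V$ be a closed annular neighborhood of $\partial D_e$, and let $Q_v$ be the component at $v$ of $\overline{\partial V\setminus\bigcup P_e}$. Put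
$$E(\Gamma)=(\mathbb S^3\setminus\operatorname{int}V)\setminus\bigcup_eP_e,\qquad \partial E(\Gamma)=\bigsqcup_vQ_v^\circ .$$

So each trivalent vertex contributes one open pants to the boundary. Example: let $\theta$ be the planar theta graph. Between ball neighborhoods of its two vertices lies $\mathbb S^2\times[0,1]$ with three vertical arcs, so the exterior of $V(\theta)$ is $P\times[0,1]$ with $P$ pants, and the meridians of the edges are the curves of $\partial P\times\frac12$. Hence $E(\theta)\cong P^\circ\times[0,1]$.

The following textbook facts will be used.

* **(KAT, Koebe–Andreev–Thurston)** Every finite simple plane graph triangulating $\mathbb S^2$ is, as an embedded graph, the nerve of a packing of round discs with disjoint interiors.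
* **(Pants)** A thrice-punctured sphere has a unique complete finite-area hyperbolic metric up to isometry, and every self-homeomorphism is isotopic to an isometry.
* **(Poincaré)** Reflections in the faces of a finite-sided hyperbolic polyhedron whose face planes are pairwise disjoint or tangent at infinity generate a discrete group, the free product of the groups $\mathbb Z/2$, with that polyhedron as fundamental domain.
* **(Moise, Munkres)** Homeomorphic smooth 3-manifolds are diffeomorphic.
* **(Collapse)** For $s\ge0$ let $g_s:\mathbb R\to\mathbb R$ be the identity if $|x|\ge2$ or $s\ge1$. For $s<1$ let $g_s$ be affine on $[-2,-1]$, $[-1,1]$, $[1,2]$ with $\pm2\mapsto\pm2$ and $\pm1\mapsto\pm s$. On $\mathbb R\times W$, with $W$ a Euclidean space or half-space, the map $(x,w)\mapsto(g_{|w|}(x),w)$ collapses $[-1,1]\times0$ to a point and is otherwise injective. For $|w|\ge1$ or $|x|\ge2$ it is the identity. It is a proper continuous surjection, so it restricts to a homeomorphism from the complement of $[-1,1]\times 0$ to the complement of a point.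

We use (Collapse) twice. With $W=\mathbb R\times[0,\infty)$: collapsing disjoint tame arcs in the boundary of a 3-ball to points gives a 3-ball. With $W=[0,\infty)$, times $S^1$: deleting an annulus $S^1\times[-1,1]$ from the boundary of a 3-manifold, or deleting only its core, gives homeomorphic manifolds. So in Definition 1.6 we may delete $P_e$ or only $\partial D_e$, and we may choose separately for each edge.

## 2. How many complete hyperbolic metrics can $\mathbb S^3\setminus C$ carry?

It is known (Juan Souto and Matthew Stover, "A Cantor set with hyperbolic complement", arXiv:1205.4668 (2012)) that there is a Cantor set $C\subset\mathbb S^3$ whose complement admits a complete hyperbolic metric. The question of this lecture, whose source is the same paper, is whether the metric can fail to be unique: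

*Is there a Cantor set $C\subset\mathbb S^3$ such that $\mathbb S^3\setminus C$ carries two complete hyperbolic metrics that are not isometric to each other?*

The answer is yes.

**Theorem A.** There is a Cantor set $C\subset\mathbb S^3$ such that $\mathbb S^3\setminus C$ admits two (indeed $2^{\aleph_0}$ pairwise) non-isometric complete hyperbolic metrics.

**Theorem B.** For every $d\ge1$ there is a Cantor set $C\subset\mathbb S^3$ and a family of complete hyperbolic metrics $g_r$ on $\mathbb S^3\setminus C$, $r\in(\frac18,\frac12)^d$, such that for each coordinate $r_j$ the metric $g_r$ has a closed geodesic of length $2\operatorname{arccosh}\frac{1-r_j}{r_j}$. Each isometry class contains $g_r$ for at most countably many $r$. In particular there are exactly $2^{\aleph_0}$ isometry classes of complete hyperbolic metrics on $\mathbb S^3\setminus C$.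

Theorem A is Theorem B with $d=1$.

## 3. Finite sets, split Cantor sets, and infinite volume

Replace $C$ by a finite set. If it is one point, the complement is $\mathbb R^3$; it is simply connected, so a complete hyperbolic metric makes it isometric to $\mathbb H^3$. There is exactly one metric up to isometry. If it has $n\ge2$ points, the complement is still simply connected, so a complete hyperbolic metric would make it $\mathbb H^3$, which is contractible. But a small sphere around one of the points is nonzero in $H_2$. So there is no metric at all.

The same argument restricts Cantor sets. Suppose an embedded sphere $\Sigma\subset\mathbb S^3\setminus C$ has points $p,q\in C$ on its two sides. In $\mathbb S^3\setminus\{p,q\}\cong\mathbb S^2\times\mathbb R$ the sphere $\Sigma$ generates $H_2$. So it is nonzero in $H_2(\mathbb S^3\setminus C)$, hence in $\pi_2$. A manifold covered by $\mathbb H^3$ has $\pi_2=0$. So no sphere may split $C$. The middle-thirds set on a line is split by a round sphere, and its complement has no complete hyperbolic metric. Our $C$ must be knotted with itself at all scales.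

Next, uniqueness. For finite volume, Mostow–Prasad rigidity says that a metric is determined by the topology. This never applies here: *a complete hyperbolic metric on $\mathbb S^3\setminus C$ has infinite volume.* Indeed, with finite volume the manifold would be a compact set together with finitely many, say $q$, cusps $T^2\times[0,\infty)$. Split $C$ into $q+1$ nonempty open and closed parts with disjoint open neighborhoods $O_0,\dots,O_q$ in $\mathbb S^3$. The set $\mathbb S^3\setminus\bigcup O_i$ is compact, so the far part of each cusp is connected and misses it, and lies in a single $O_i$. Some $O_i$ contains the far part of no cusp. Then $O_i\setminus C$ lies in a compact subset of $\mathbb S^3\setminus C$. But $C$ has empty interior, so points of $C\cap O_i$ are limits of $O_i\setminus C$, a contradiction.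

With infinite volume, freedom is possible. The complement of an unknotted circle is an open solid torus, and the example after Definition 1.2 gives it a continuum of metrics, told apart by the length of a closed geodesic. We shall do the same for a Cantor set.

## 4. Walls of genus two, walls of pants, and a ball that may be crushed

A sensible first attempt is to write $C=\bigcap V_n$ with nested handlebodies, to put on each piece $V_n\setminus\operatorname{int}V_{n+1}$ a hyperbolic metric with totally geodesic boundary, and to glue. It stops at the gluing. Two neighboring pieces induce hyperbolic metrics on their common wall, a surface of genus $g\ge2$, and the gluing homeomorphism must be isotopic to an isometry between them. Hyperbolic metrics on such a surface form a Teichmüller space of dimension $6g-6>0$, and there is no reason for the two metrics to agree. If the pieces have finite volume, rigidity leaves nothing to adjust.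

Thrice-punctured spheres remove this obstacle: by (Pants) there is nothing to match. So we cut the walls along the boundaries of meridian discs of the handlebodies and make these curves into cusps. The pieces become manifolds $E(\Gamma)$ and the walls become open pants. This costs something and leaves four problems, which organize the proof.

First, completeness. One would like to say that crossing a block costs at least a fixed distance. This is false: in the octahedral block of Definition 1.4, the white faces on $\operatorname{Re}z=0$ and $\operatorname{Re}z=1$ are joined at height $t$ by a path of length $1/t$, so their distance is $0$. Section 8 instead uses discreteness and the fact that a wall is determined by its stabilizer.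

Second, the topology. The glued manifold is not $\mathbb S^3\setminus K$, $K=\bigcap V_n$, but the result $M^*$ of removing certain punctured discs from it. Section 11 shows that these removals do not change the homeomorphism type.

Third, connectedness. Inside a cell of $V_n$ we need a graph joining three boundary points, with small pieces and a hyperbolic exterior. Planar graphs give hyperbolic exteriors through circle packings. But if the graph in each cell is connected and reaches the three marked discs, all $V_n$ are connected. A decreasing intersection of compact connected sets is connected, so $K$ is not a Cantor set. In Section 9 we cut the graph by three Hopf clasps, so that it falls apart into four components and still has a hyperbolic exterior.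

Fourth, freedom. Finite-volume blocks are rigid. A homeomorphism $X\to X'$ doubles to the doubles along the boundary and conjugates one reflection to the other. The isometry given by Mostow–Prasad is homotopic to it, so it also conjugates one reflection to the other up to homotopy. Homotopic isometries are equal, so it carries the fixed set $\partial X$ to $\partial X'$, and $X$ and $X'$ are isometric. So we need an infinite-volume block, still with pants as boundary. A circle packing with one non-triangular interstice is flexible and gives such a block. Its hole corresponds to a vertex $u$ of valence $k\ge4$, hence to a ball $B_u\subset\mathbb S^3$ which is never subdivided, and the nested construction ends with $K=B_u\cup\{\text{points}\}$, again not a Cantor set. The remedy is to crush the ball: $\mathbb S^3/B_u\cong\mathbb S^3$, the complement of $K$ is unchanged, and the image of $K$ is a Cantor set.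

## 5. Universal covers of blocks, and blocks from circle packings

**Lemma 1 (universal cover).** Let $X$ be a block. Attach to each boundary component $Q$ the flare $Q\times[0,\infty)$ with metric $dt^2+\cosh^2t\,g_Q$, and call the result $X^+$. Then $X^+$ is a complete hyperbolic manifold. The preimage $\tilde X$ of $X$ in $\widetilde{X^+}=\mathbb H^3$ is the universal cover of $X$; it is closed and convex with nonempty interior and is bounded by disjoint planes. For each $Q$ the map $\pi_1(Q)\to\pi_1(X)$ is injective.

*Proof.* **Step 1: completeness.** This identifies the universal cover with $\mathbb H^3$. The metric of a flare is the hyperbolic metric in distance coordinates from a plane, so $X^+$ is hyperbolic. The retraction $X^+\to X$, $(q,t)\mapsto q$, does not increase lengths, and $t$, extended by $0$ to $X$, is 1-Lipschitz. Let $(z_n)$ be Cauchy. Then $t(z_n)$ converges, and the retractions converge in the complete space $X$. If $\lim t(z_n)>0$, then eventually the $z_n$ lie in one flare, with both coordinates convergent. If $\lim t(z_n)=0$, then $z_n$ is at distance $\le t(z_n)\to0$ from its retraction. In both cases $(z_n)$ converges.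

**Step 2: half-spaces.** This describes what is removed from $\mathbb H^3$. A component of the preimage of an open flare covers the flare, so it is $Q'\times(0,\infty)$ for a connected cover $Q'$ of $Q$. Its frontier $Q'\times0$ is a connected, complete, totally geodesic, embedded surface: a plane. The component is connected, open, and closed in the complement of that plane, so it is an open half-space. A point over $\partial X$ has a flare on one side only, so the planes of different components are disjoint.

**Step 3: conclusion.** $\tilde X$ is the complement of these half-spaces, hence closed and convex, with nonempty interior. The deformation retraction of $X^+$ to $X$ lifts, so $\tilde X$ is connected and simply connected, and it is the universal cover of $X$. The components of the preimage of $Q$ are planes, which are simply connected, so $\pi_1(Q)\to\pi_1(X)$ is injective. $\square$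

For a round disc $\Delta\subset\hat{\mathbb C}$ let $H(\Delta)$ be the closed half-space over $\Delta$ and $H^\circ(\Delta)$ its interior.

**Lemma 2 (blocks from packings).** Let $\Gamma\subset\mathbb S^2\subset\mathbb S^3$ be a connected plane graph, all vertices trivalent except possibly one vertex $u$. Assume that the dual $\Gamma^*$ is a simple graph with all degrees $\ge3$, and that the face of $\Gamma^*$ dual to $u$ (if there is a $u$) is bounded by a cycle. Let $\{\Delta_F\}$ be a packing of closed round discs in $\hat{\mathbb C}$ with disjoint interiors, indexed by the faces of $\Gamma$, with nerve (as embedded graph) $\Gamma^*$. Then there is a block $X$ homeomorphic to $E(\Gamma)$ if there is no $u$, and to $E(\Gamma)\setminus Q_u^\circ$ if there is. Moreover $X^+=\mathbb H^3/R^+$, where $R^+$ is the orientation-preserving subgroup of the group $R$ generated by the reflections in the planes $\partial H(\Delta_F)$.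

For $\Gamma=K_4$ and the packing after Definition 1.5, the construction below gives the doubled octahedron of Definition 1.4.

*Proof.* **Step 1: interstices.** We identify the gaps of the packing. At most two discs meet at any point, since each disc fills a half-plane of directions at a boundary point. Let $f$ be a face of the drawn nerve. A vertex $v$ of valence 3 corresponds to a face of $\Gamma^*$ bounded by a closed walk of length 3, which in a simple graph is a 3-cycle. So every face is bounded by a cycle. If $F$ is not on the cycle of $f$, then $\Delta_F$ misses $f$. Otherwise the connected set $\Delta_F$, whose chosen interior point is outside $f$, would meet the cycle in a point of some $\Delta_{F'}$ with $F'$ on the cycle. This point is a tangency point of $\Delta_F$ and $\Delta_{F'}$, so the edge $FF'$ is on the cycle, a contradiction. If $F$ is on the cycle, $\Delta_F$ meets $f$ in one sector between two consecutive arcs. Hence $f\setminus\bigcup\Delta_F$ is an open disc $I_v$ bounded by a cycle of circular arcs, one on each disc of the cycle. So the components of $\hat{\mathbb C}\setminus\bigcup\Delta_F$ are the sets $I_v$, one for each vertex $v$ of $\Gamma$, and for $v\ne u$ the set $I_v$ is a triangular interstice between three mutually tangent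 discs.

**Step 2: dual discs.** These provide the planes that will become the boundary of $X$. For $v\ne u$ let $W_v\supset I_v$ be the closed disc bounded by the circle through the three tangency points. Send one tangency point to $\infty$, so that two of the discs become half-planes bounded by parallel lines and the third a round disc between them, tangent to both. The circle becomes the line perpendicular to the parallel lines through the two remaining tangency points, so it is orthogonal to the three circles. In this picture we also see that $W_v\setminus I_v$ lies in the three adjacent discs. In $\Delta_F$, viewed as a hyperbolic plane, it is the half-plane whose ideal arc is the side of $I_v$ on $\partial\Delta_F$. The interior of this side lies in $\operatorname{int}W_v$. Such arcs for different $v$ have disjoint interiors, so these half-planes have disjoint interiors, and so do the $W_v$.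

If $F$ is not incident to $v$, then $W_v\cap\Delta_F=\emptyset$. Indeed, $I_v$ misses $\Delta_F$, so a common point would be a tangency point of $\Delta_F$ with an adjacent disc $\Delta_{F'}$, lying in $W_v\cap\partial\Delta_{F'}$, a closed side of $I_v$. At an interior point of the side, $\Delta_F$ would enter $I_v$. At an endpoint, three discs would meet.

**Step 3: the manifold $N$.** This is the complete manifold from which $X$ is cut. Put $\Pi_{bl}=\mathbb H^3\setminus\bigcup_FH^\circ(\Delta_F)$. By (Poincaré), $R$ is discrete, a free product of groups $\mathbb Z/2$, with fundamental domain $\Pi_{bl}$. Torsion in a free product is conjugate into the factors, which are generated by reflections, so $R^+$ is torsion-free. Sending $x$ to its representative in $\Pi_{bl}$ together with the orientation sign of the element of $R$ used identifies $N=\mathbb H^3/R^+$ with the double of $\Pi_{bl}$ along its faces.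

**Step 4: the block.** We cut off the flares. Let $\Pi=\Pi_{bl}\setminus\bigcup_{v\ne u}H^\circ(W_v)$, and let $X\subset N$ be its double along the black faces $f_F=\Pi\cap\partial H(\Delta_F)$. The plane $\partial H(W_v)$ is orthogonal to the three black planes at $v$, and $H(W_v)$ is disjoint from the other ones. So $\partial H(W_v)$ meets $\Pi_{bl}$ in an ideal triangle $t_v$, whose ideal vertices are the three tangency points. In distance coordinates from $\partial H(W_v)$, planes orthogonal to it are products, so $H(W_v)\cap\Pi_{bl}$ is the orthogonal product $t_v\times[0,\infty)$. Hence $\partial X$ is totally geodesic and consists of the doubles of the $t_v$, which are complete finite-area thrice-punctured spheres. The doubles of the sets $t_v\times[0,\infty)$ are the flares, so $N=X^+$ and $\pi_1(X)=R^+$. The set $X$ is closed in the complete manifold $N$, so it is complete.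

It remains to see that $\Pi$ has nonempty interior and that $X$ is connected. The face $f_F$ is the plane $\partial H(\Delta_F)$ minus disjoint open half-planes, one for each $v\ne u$ incident to $F$, whose ideal arcs are sides between consecutive tangency points on $\partial\Delta_F$. As $\deg F\ge3$, it contains an ideal polygon with at least three vertices, so it has nonempty interior in its plane. So $\Pi$, being convex and containing several such faces in different planes, has nonempty interior, and its double along the $f_F$ is connected. Finally, a simple plane graph with all degrees $\ge3$ has at least four vertices and more than two faces, so $\partial X\neq\emptyset$. Thus $X$ is a block.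

**Step 5: the cell structure of $\Pi$.** This makes $X$ combinatorial. In the Klein model let $\bar\Pi$ be the corresponding intersection of closed half-spaces of the closed ball, a compact convex body, hence a ball. Its ideal points are
$$\hat{\mathbb C}\setminus\Big(\bigcup_F\operatorname{int}\Delta_F\cup\bigcup_{v\ne u}\operatorname{int}W_v\Big).$$
For $v\ne u$, $I_v$ and the interiors of its sides lie in $\operatorname{int}W_v$. On the other hand, $W_v$ meets a circle $\partial\Delta_F$ only in a closed side of $I_v$, if at all. So no tangency point and no point of $\bar I_u$ lies in $\operatorname{int}W_v$. Therefore the ideal points are the tangency points and $\bar I_u$. The boundary sphere of $\bar\Pi$ is cellulated by the closures of the $f_F$, of the $t_v$ ($v\ne u$), and $\bar I_u$. The 0-cells are the tangency points, in bijection with the edges of $\Gamma$. The cells $F$ and $v$ share a side exactly for each incidence. Different black faces, and different $t_v$, meet at most in tangency points. All closed cells are embedded discs. This is the medial cellulation of $\Gamma$, and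
$$\Pi=\bar\Pi\setminus(\{\text{tangency points}\}\cup\bar I_u).$$

**Step 6: the cell structure of $E(\Gamma)$.** We find the same cells there. Write $\mathbb S^3$ as the double of a ball $\beta$ along $\mathbb S^2$, with $V(\Gamma)$ and the $D_e$ symmetric. Then $b=\beta\setminus\operatorname{int}V(\Gamma)$ is $\beta$ dented along half-balls and half-tubes at its boundary, so it is a ball. As $\Gamma$ is connected, its faces are discs, and $\partial b$ is divided into the discs $F\setminus\operatorname{int}V$ and the polygons $\partial B_v\cap\partial V\cap b$. The polygons at the two ends of $e$ meet in the arc $a_e=\partial D_e\cap b$. Collapsing the disjoint arcs $a_e$ to points gives a ball, by (Collapse), with the medial cellulation of $\Gamma$: the polygon of $v$ keeps one side for each incident face, and one vertex for each incident edge.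

**Step 7: comparison.** Two balls whose boundary spheres carry combinatorially equal cellulations are homeomorphic respecting cells: extend cell by cell, then cone. Hence $b\setminus\bigcup a_e\cong\bar\Pi\setminus\{\text{tangency points}\}$ respecting cells. Double along the $F$-cells. On the left the arcs $a_e$ double to the curves $\partial D_e$, so the result is $(\mathbb S^3\setminus\operatorname{int}V)\setminus\bigcup\partial D_e\cong E(\Gamma)$, and the cell of $v$ doubles to the boundary component of $v$. On the right, if there is no $u$, we get $X$. If there is a $u$, we also delete the closed cell of $u$ on both sides, and get $E(\Gamma)\setminus Q_u^\circ\cong X$. $\square$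

## 6. The Hopf handcuff and the regular ideal octahedron

Let $\Sigma$ be the Hopf handcuff graph: the Hopf link $\ell_1\cup\ell_2$ together with an arc $b$ from $\ell_1$ to $\ell_2$ which is vertical in the exterior $T\times[0,1]$ of the link ($T$ a torus). It has two trivalent vertices, each carrying a loop.

**Lemma 3.** $E(\Sigma)$ is homeomorphic to a block.

*Proof.* **Step 1: the exterior.** We describe the target. Let $T_0$ be $T$ minus an open disc. Then $\mathbb S^3\setminus\operatorname{int}V(\Sigma)=T_0\times[0,1]$. The meridian of $b$ is $\partial T_0\times\frac12$. The meridians of $\ell_1,\ell_2$ are simple closed curves in $T_0\times0$ and $T_0\times1$ whose slopes meet once, because for the Hopf link a meridian of one component is parallel to the other.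

**Step 2: the gluing.** This produces the hyperbolic manifold. Let $O$ be the regular (right-angled) ideal octahedron with vertices $\infty,0$, $s_1=1+i$, $s_2=-1+i$, $s_3=-1-i$, $s_4=1-i$. Color black the faces $(\infty s_2s_3)$, $(\infty s_1s_4)$, $(0s_1s_2)$, $(0s_3s_4)$ and the other four white; this is a checkerboard coloring. Glue black faces by
$$A:z\mapsto z+2,\quad(\infty s_2s_3)\to(\infty s_1s_4);\qquad B:\tfrac1z\mapsto\tfrac1z+i,\quad(0s_1s_2)\to(0s_4s_3).$$
Since $\frac1{s_1}=\frac{1-i}2$, $\frac1{s_2}=\frac{-1-i}2$, $\frac1{s_3}=\frac{-1+i}2$, $\frac1{s_4}=\frac{1+i}2$, the map $B$ is as stated. $O$ lies in $-1\le\operatorname{Re}z\le1$, and in the coordinate $1/z$ it lies between the planes of imaginary part $\pm\frac12$. So $A(O)$ and $B(O)$ lie across the target faces from $O$. Every edge lies in exactly one black face, so it is glued to exactly one other edge, and $\frac\pi2+\frac\pi2=\pi$. So the quotient $X_\Sigma$ is a hyperbolic manifold with totally geodesic boundary made of the white faces.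

**Step 3: completeness.** We exhibit matching horoballs. Take the horoball of height $\ge2$ at $\infty$, those of Euclidean diameter $2$ at the $s_j$, and the one of diameter $1$ at $0$. Horoballs of diameters $d,d'$ at distance $x$ are tangent iff $x^2=dd'$ and disjoint iff $x^2>dd'$. For neighbors $s_j,s_{j+1}$ we have $4=2\cdot2$, for $0,s_j$ we have $2=1\cdot2$, and the horoballs at $s_j$ touch height 2. The opposite pairs $s_1,s_3$ and $s_2,s_4$ have $8>4$, and $1<2$ for $0,\infty$. So these horoballs have disjoint interiors and are tangent along all edges. In an ideal triangle the three mutually tangent horocycles are unique, so an isometry between ideal triangles respects them, and the face pairings respect the horoballs. They also respect the horoballs moved inward by any depth $t\ge0$. Let $K_t\subset X_\Sigma$ be the image of $O$ minus the open horoballs of depth $t$. It is compact, and $K_{t+1}$ contains the 1-neighborhood of $K_t$. So closed bounded sets are compact, and $X_\Sigma$ is complete.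

**Step 4: a product structure.** We recognize $T_0\times[0,1]$. Truncate $O$ along the horoballs of depth $1$. These are pairwise disjoint, so every edge of $O$ keeps a segment of positive length. (The depth-0 horoballs would not do: they are tangent on the edges.) Beyond depth $0$ the cusps of $X_\Sigma$ are products of their cross-sections with $[0,\infty)$. So $X_\Sigma$ is homeomorphic to the glued truncated octahedron minus its truncation squares.

The truncated octahedron is identified with $S\times[0,1]$, where $S$ is the square $s_1s_2s_3s_4$ with truncated corners and sides left $(s_2s_3)$, right $(s_1s_4)$, top $(s_1s_2)$, bottom $(s_3s_4)$, as follows: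

* corner sides $\times[0,1]$ are the truncations at the $s_i$;
* $S\times1$ is the union of the white faces $(\infty s_1s_2)$ and $(\infty s_3s_4)$ and, between them, the truncation square at $\infty$, a band from left to right;
* $S\times0$ is the union of $(0s_2s_3)$, $(0s_1s_4)$ and the truncation square at $0$, a band from top to bottom;
* left $\times[0,1]$ is the truncated black face $(\infty s_2s_3)$, with left $\times0=(s_2s_3)$ and left $\times1$ the union of $(\infty s_2)$, a truncation side, and $(\infty s_3)$; similarly right $\times[0,1]=(\infty s_1s_4)$;
* top $\times[0,1]=(0s_1s_2)$ with top $\times1=(s_1s_2)$ and top $\times0$ the union of $(0s_1)$, a truncation side, and $(0s_2)$; similarly bottom $\times[0,1]=(0s_3s_4)$.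

We can choose the identification so that $A$ and $B$ become the products of the translations left $\to$ right, top $\to$ bottom with $\mathrm{id}_{[0,1]}$. The four truncated black faces are pairwise disjoint. Choose the identification on $(\infty s_2s_3)$ and $(0s_1s_2)$, and transport it by $A$ and $B$ to the other two, which respects the lists above. Every edge of $O$ lies in a black face, so what remains is to extend over the remaining truncation sides, then over the remaining boundary cells, and then over the ball. Hence the glued truncated octahedron is $T_0\times[0,1]$: opposite sides of the octagon $S$ are identified by translations, and the four corner sides form $\partial T_0$.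

**Step 5: the annuli.** We match the deleted sets. The truncation squares form three annuli: $\partial T_0\times[0,1]$, an annulus in $T_0\times1$ with core of the left-right slope, and an annulus in $T_0\times0$ with core of the top-bottom slope. These slopes meet once. Pairs of slopes meeting once are equivalent under homeomorphisms of $T_0$. A nonperipheral simple closed curve on $T_0$ is determined up to isotopy by its slope, and isotopies in $T_0\times0$ and $T_0\times1$ supported in the interior of $T_0$ extend over $T_0\times[0,1]$. So the three annuli can be carried to $P_b=\partial T_0\times[0,1]$ and to the meridian annuli of $\ell_1,\ell_2$, and $X_\Sigma\cong E(\Sigma)$. The boundary of $X_\Sigma$ consists of $T_0\times0$ and $T_0\times1$, each minus its boundary and minus an annulus along a nonseparating curve. These are open pants. They are closed in $X_\Sigma$, hence complete, and of finite area (two ideal triangles each). So $X_\Sigma$ is a block. $\square$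

## 7. Vertex sums of spatial graphs

Let $\Gamma,\Gamma'$ be spatial graphs with trivalent vertices $v,v'$. The *vertex sum* $\Gamma\#\Gamma'$ is obtained by deleting ball neighborhoods of $v,v'$ and gluing the boundary spheres (orientation-reversingly), matching the three points. Example: outside a ball around one vertex, the planar theta graph is an unknotted star with three legs in a ball. So summing with $\theta$ puts back the star that was removed and, for suitable gluing, does not change $\Gamma$. This fits with $E(\theta)\cong P^\circ\times[0,1]$ and the next lemma.

**Lemma 4 (vertex sum).** Assume that $\Gamma\#\Gamma'$ has no circle component. Then $E(\Gamma\#\Gamma')$ is homeomorphic to $E(\Gamma)\cup E(\Gamma')$ glued along $Q_v^\circ\cong Q_{v'}^\circ$.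

*Proof.* The point is to choose the deleted balls inside the handlebodies. The annuli $P_e$ cut off thin open slabs around the $D_e$ in $V(\Gamma)$. As ball neighborhood of $v$ take the component $\check B_v$ at $v$ of $V(\Gamma)$ minus these slabs. Its boundary is $Q_v$ and three discs. Do the same for $v'$. The gluing matches $Q_v$ with $Q_{v'}$, and $\overline{V(\Gamma)\setminus\check B_v}\cup\overline{V(\Gamma')\setminus\check B_{v'}}$ is a handlebody neighborhood of $\Gamma\#\Gamma'$. So
$$\mathbb S^3\setminus\operatorname{int}V(\Gamma\#\Gamma')=(\mathbb S^3\setminus\operatorname{int}V(\Gamma))\cup_{Q_v=Q_{v'}}(\mathbb S^3\setminus\operatorname{int}V(\Gamma')).$$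
The annuli $P_e,P'_{e'}$ join along $\partial Q_v$ end to end into annuli, exactly one meridian annulus for each edge of $\Gamma\#\Gamma'$. Deleting them gives the claim. $\square$

## 8. Completeness of trees of blocks

**Lemma 5 (gluing).** Let $M$ be obtained from countably many blocks by gluing their boundary components in pairs by isometries, in the pattern of a tree, each boundary component being used exactly once. Then $M$ is a complete hyperbolic manifold. For each block $X_a$ the holonomy of $M$ restricted to $\pi_1(X_a)\subset\pi_1(M)$ is faithful and conjugate to the action of $\pi_1(X_a)$ on $\tilde X_a\subset\mathbb H^3$.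

*Proof.* **Step 1: the universal cover as a tree of convex pieces.** The gluing is along totally geodesic boundary, so $M$ is a hyperbolic manifold. By Lemma 1 the boundary components are $\pi_1$-injective in the blocks, so $M$ is a tree of spaces with injective edge groups. Hence the blocks are $\pi_1$-injective, and $\tilde M$ is a tree of copies of the $\tilde X_a$ (*pieces*) glued along planes (*walls*). It is locally finite, since a point lies in the interior of one piece or on one wall.

**Step 2: the developing map is injective with convex image.** This turns $\tilde M$ into a subset of $\mathbb H^3$. Let $K$ be the image of a finite subtree, inductively embedded, closed, convex and bounded by planes, and let a new piece with image $K'$ be attached along a wall with image $P$. The developing map is a local isometry near the wall, so $K$ and $K'$ lie on opposite sides of $P$, and both contain $P$. Hence the union is embedded and closed, and it is bounded by the remaining planes. It is convex, because a segment from $K$ to $K'$ crosses $P\subset K\cap K'$. Any two points of $\tilde M$ lie in a finite subtree, so the developing map is injective and its image $\mathcal D$ is convex. It is also open.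

**Step 3: the group acts freely on all of $\mathbb H^3$.** We need this because the argument below takes place at a boundary point of $\mathcal D$. $G=\pi_1(M)$ acts freely and properly discontinuously by isometries on $\mathcal D$ with $M=\mathcal D/G$; in particular the holonomy is faithful. If nontrivial $g_n\in G$ converged to the identity, then $g_nx\to x$ for $x\in\mathcal D$, which is impossible. So $G$ is discrete in $\mathrm{Isom}(\mathbb H^3)$. It is torsion-free: for a nontrivial torsion element, a finite orbit in $\mathcal D$ has its circumcenter in its convex hull, hence in $\mathcal D$, giving a fixed point there. Point stabilizers of a discrete group are finite, so $G$ acts freely on $\mathbb H^3$. The group $\pi_1(X_a)$ acts on a piece over $X_a$ as the deck group of $\tilde X_a\to X_a$, which is the last assertion of the lemma.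

**Step 4: infinitely many walls near a boundary point.** Suppose $\mathcal D\ne\mathbb H^3$. Pick $x_0$ in the interior of a piece and $y\in\partial\mathcal D$. As $\mathcal D$ is open and convex, $[x_0,y)\subset\mathcal D$ and $y\notin\mathcal D$. Compact subsegments of $[x_0,y)$ meet finitely many pieces, and the segment meets each wall at most once, since $x_0$ is on no wall. It is not contained in finitely many pieces, since these have closed union in $\mathbb H^3$ and $y\notin\mathcal D$. So it crosses infinitely many distinct walls $P_k$ at points $x_k\to y$. Let $G_k$ be the stabilizer of $P_k$. The glued surfaces are embedded in $M$ and $P_k$ is a component of the preimage of one of them, so $P_k/G_k$ is that surface, isometric by (Pants) to *the* thrice-punctured sphere $S$.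

**Step 5: the $x_k$ stay in the thick part of $S$.** This makes up for the missing lower bound on the distance of walls. The set $\{g\in G:d(gy,y)\le1\}$ is finite and only $1$ fixes $y$. So there is $\varepsilon\in(0,\frac13]$ with $d(gy,y)\ge3\varepsilon$ for all $g\ne1$. Hence
$$d(gx_k,x_k)\ge3\varepsilon-2\varepsilon=\varepsilon\qquad(1\ne g\in G)$$
once $d(x_k,y)\le\varepsilon$. So $x_k$ projects into the compact set of points of $S$ with injectivity radius $\ge\varepsilon/2$.

**Step 6: two walls have the same stabilizer.** Fix a base point of $S$ and finitely many loops generating its fundamental group. Points of a compact set are at bounded distance from the base point, so there is $\rho$, independent of $k$, such that $G_k$ is generated by elements with $d(gx_k,x_k)\le\rho$. For $d(x_k,y)\le\frac12$ these lie in the finite set $\{g\in G:d(gy,y)\le\rho+1\}$. A finite set has finitely many subsets, so $G_k=G_l$ for some $k\ne l$. But $P_k/G_k$ has finite area, so the limit set of $G_k$ is the whole circle $\partial P_k$, and therefore $P_k=P_l$, a contradiction. Thus $\mathcal D=\mathbb H^3$ and $M=\mathbb H^3/G$ is complete. $\square$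

In practice pieces come with homeomorphisms, not isometries. The next lemma corrects this.

**Lemma 6 (gluings by homeomorphisms).** Suppose a manifold $M^*$ is a locally finite union of closed pieces $E_a$, countably many, with homeomorphisms $f_a:E_a\to X_a$ onto blocks, any two pieces meeting in nothing or in one common boundary open pants, in the pattern of a tree, each boundary component being used once. Then $M^*$ is homeomorphic to a manifold obtained from the $X_a$ by isometric gluings as in Lemma 5.

*Proof.* **Step 1: isometries near the given gluings.** Choose a root. For each tree edge (parent $a$, child $b$) with common surface $Q$, (Pants) gives an isometry $\iota_Q:f_a(Q)\to f_b(Q)$ isotopic to $f_bf_a^{-1}$. So $h_0=\iota_Q(f_bf_a^{-1})^{-1}$ is isotopic to the identity of $f_b(Q)$ by an isotopy $h_t$ with $h_1=\mathrm{id}$.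

**Step 2: a closed collar.** We need a closed collar, so that a map which is the identity at its inner end extends continuously by the identity; $Q$ is noncompact, so this takes an argument. Choose an open collar $\partial X_b\times[0,1)\subset X_b$, and a positive continuous function $\eta<1$ on $\partial X_b$ such that $d(x,(x,t))\le1$ for $t\le\eta(x)$. Then $\{(x,t):t\le\eta(x)\}$ is closed in $X_b$. Indeed, if $(x_n,t_n)$ in this set converges to $z\in X_b$, then the $x_n$ are bounded. Since $X_b$ is proper (Hopf–Rinow) and $\partial X_b$ is closed, a subsequence of $(x_n)$ converges to some $x\in\partial X_b$. After passing to a further subsequence, $t_n\to t\le\eta(x)$, so $z=(x,t)$. After rescaling $t$ we get a closed collar $f_b(Q)\times[0,1]$, disjoint from the other boundary components.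

**Step 3: correction.** Replace $f_b$ by $hf_b$, where $h(x,t)=(h_t(x),t)$ on this collar and $h=\mathrm{id}$ elsewhere. This changes $f_b$ on no boundary component other than $Q$, the surface toward the parent, so all these modifications can be done simultaneously. Afterward $f_bf_a^{-1}=\iota_Q$ on every $f_a(Q)$. The pieces are closed and locally finite, so the $f_a$ fit together to a homeomorphism. $\square$

## 9. A clasped tangle with small cells

Let $B$ be the unit ball in $\mathbb R^3\subset\mathbb S^3$, $p_1,p_2,p_3$ equally spaced on the equator, $D_i\subset\partial B$ disjoint congruent round caps centered at $p_i$, and $Q=\partial B\setminus\bigcup\operatorname{int}D_i$. Let $D\subset\mathbb C$ be the closed unit disc. Let $\iota_i:D_i\to D$ be homeomorphisms of the form (angle, distance to $p_i$) $\mapsto$ (angle, rescaled distance), with the same rescaling for all $i$, and let $\bar\iota_i$ be the composition of $\iota_i$ with complex conjugation. All of them carry concentric caps of equal size to the same concentric disc.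

**Step 1: a planar graph whose exterior is a block.** In the equatorial disc take a thin strip neighborhood $\Delta$ of the tripod with arms from $0$ toward the $p_i$, ending at tips $\tau_i$ close to $p_i$. For $m\ge1$ let $G_m$ consist of the circle $\partial\Delta$, $m$ rungs (transverse chords) across each arm, and legs $[\tau_i,p_i]$. Adding a vertex $v_\infty$ outside $B$, joined to the three $p_i$, gives a plane cubic connected graph $\hat G_m$ with $6m+4$ vertices (the $p_i$ are points on edges).

Its faces are a central hexagon $h$; on each arm $m-1$ quadrilaterals and a tip triangle; and three outer faces, each with $2m+3$ sides. Two distinct faces share at most one edge. Along an arm, starting from $h$, consecutive faces share a rung. Each outer face shares exactly one edge with $h$ and one with each quadrilateral or triangle on its sides. Two outer faces share exactly one leg. No face is adjacent to itself. So the dual is a simple triangulation with all degrees $\ge3$. By (KAT) and Lemma 2, $E(\hat G_m)$ is homeomorphic to a block.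

For $m=1$: the faces are $h$, three triangles and three pentagons, and $10-15+7=2$ confirms the count.

**Step 2: clasping.** This disconnects the graph inside $B$. At each tip $\tau_i$ perform a vertex sum of $\hat G_m$ with $\Sigma$ at the vertex $s=\ell_1\cap b$, inside a tiny ball around $\tau_i$, matching the leg with the end of $b$. Let $\Gamma_m$ be the result. Outside a ball around $s$, the graph $\Sigma$ consists of the arc $\ell_1\setminus s$ and of $b\cup\ell_2$, whose loop clasps that arc. So
$$\Gamma_m\cap B=L_1\sqcup L_2\sqcup L_3\sqcup J .$$
Here $L_i$ is a leg from $p_i$ to a vertex $x_i$ with one loop attached (from $b\cup\ell_2$). $J$ is the circle $\partial\Delta$ with $3m$ chords, the circle passing through the arc $\ell_1\setminus s$ at each tip; it is a connected trivalent graph with $6m$ vertices. By Lemmas 3 and 4, $E(\Gamma_m)$ is $E(\hat G_m)$ and three copies of the block $E(\Sigma)$ glued in a finite tree pattern along open pants, and the boundary component $Q_{v_\infty}^\circ$ belongs to $E(\hat G_m)$.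

**Lemma 7 (tangle).** For each $\delta>0$ there are $m$, a handlebody neighborhood $U\subset B$ of $\Gamma_m\cap B$ with $U\cap\partial B=\bigcup D_i'$, where the $D_i'\subset\operatorname{int}D_i$ are caps centered at $p_i$ of equal size, and meridian discs $D_\varepsilon\subset\operatorname{int}B$ of $U$, one for each non-leg edge $\varepsilon$, such that:

1. cutting $U$ along the $D_\varepsilon$ gives balls ("cells"), one per vertex, each with exactly three marked discs (copies of $D_\varepsilon$'s or a $D_i'$) on its boundary and of diameter $<\delta$ in $B$;
2. $U$ has four components: $U_i\supset D_i'$ ($i=1,2,3$), consisting of one cell each, and $U_J\subset\operatorname{int}B$, consisting of $\ge2$ cells;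
3. writing $U^\circ$ for the interior of $U$ relative to $B$,
$$\hat Y=(B\setminus U^\circ)\setminus\Big(\bigcup D_i\cup\bigcup\partial D_\varepsilon\Big)$$
is a manifold whose boundary consists of $Q^\circ=\partial B\setminus\bigcup D_i$ and one open pants per cell (the boundary sphere of the cell minus its marked discs). It is homeomorphic to $E(\Gamma_m)$ with $Q^\circ\leftrightarrow Q^\circ_{v_\infty}$.

*Proof.* **Sizes (1 and 2).** Take the strip thin, the tips close to the $p_i$, $m$ large, the rungs closely spaced along the arms (including near the center), and the clasps tiny. Then all edges of $\Gamma_m\cap B$ have length $<\delta/4$. Let $U$ be a sufficiently thin neighborhood, meeting $\partial B$ in caps of equal size, with one meridian disc per non-leg edge. The cell of a vertex $x$ is a thin ball around the star of $x$ cut at these discs, respectively at $D_i'$ for the leg. The star has diameter $<\delta/2$, so the cell has diameter $<\delta$, and it has three marked discs. The vertex of $L_i$ is $x_i$, whose marked discs are $D_i'$ and two copies of the disc of the loop. $J$ has $6m\ge2$ vertices.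

**The exterior (3).** Let $B'=\mathbb S^3\setminus\operatorname{int}B$. Then $V=B'\cup U$ is a handlebody neighborhood of $\Gamma_m$ whose cells are $B'$ (for $v_\infty$) and the cells of $U$. A meridian disc for the $i$th leg edge may be taken with boundary a circle in the middle of the annulus $D_i\setminus\operatorname{int}D_i'\subset\partial V$ and pushed slightly into $B'$, so this annulus is an annular neighborhood $P_e$ in $\partial V$. For each leg delete $D_i\setminus\operatorname{int}D_i'$; for the other edges delete only $\partial D_\varepsilon$. Now $\mathbb S^3\setminus\operatorname{int}V=B\setminus U^\circ$, and $D_i\cap(B\setminus U^\circ)=D_i\setminus\operatorname{int}D_i'$. So the result is $\hat Y$, and its boundary is as described. $\square$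

## 10. Nested handlebodies around an untouched ball

Given $d\ge1$, fix $k=d+3\ge4$. Let $\Gamma_0\subset\mathbb S^2\subset\mathbb S^3$ be the wheel with hub $u$ of valence $k$ and trivalent rim vertices $w_1,\dots,w_k$. Let $V_0=V(\Gamma_0)$ with its meridian discs and cells $B_u,B_{w_1},\dots,B_{w_k}$, arranged so that the discs of the $k$ spokes lie in $\partial B_u$. The ball $B_u$ will never be changed.

**The inductive description.** $V_n$ is a compact 3-manifold in $\mathbb S^3$ with a finite system of disjoint discs cutting it into the ball $B_u$ and other balls, the *cells of $V_n$*. Each cell $v\ne u$ is an abstract ball with three marked discs on its boundary. Its map to $V_n$ is injective except possibly that two marked discs are identified to one disc. Distinct cells meet only in discs of the system. Exactly $k$ discs, the *spoke discs*, lie in $\partial B_u$, each being a marked disc of one cell $\ne u$. The others have a cell $\ne u$ on each side (possibly the same cell twice), and their interiors lie in $\operatorname{int}V_n$. All this holds for $V_0$.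

**Step 1: charts for the cells.** They allow us to insert the same tangle everywhere, compatibly across the discs. For each disc $D_e$ of $V_n$ fix a homeomorphism $\psi_e:D\to D_e$. For each cell $v\ne u$ fix a homeomorphism $\phi_v$ from $(B;D_1,D_2,D_3)$ to the abstract cell with its marked discs, which on $D_i$ is $\psi_e\circ\iota_i$ or $\psi_e\circ\bar\iota_i$, where $D_e$ is the corresponding disc. The choice between $\iota_i$ and $\bar\iota_i$ is made so that all three maps $D_i\to\partial(\text{cell})$ preserve the boundary orientations for a fixed orientation of the cell. Then they extend to a homeomorphism of $Q$ onto the complementary pants, and by coning over $B$. We also write $\phi_v$ for the composition $B\to V_n\subset\mathbb S^3$; it is injective off $\bigcup D_i$.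

**Step 2: the next manifold.** By uniform continuity of the finitely many $\phi_v$ choose $\delta$, and then $m=m_n$ and $U$ from Lemma 7 (the same for all cells), so that all sets $\phi_v(\text{cell of }U)$ have diameter $<2^{-n}$. Put
$$V_{n+1}=B_u\cup\bigcup_{v\ne u}\phi_v(U).$$
Let $D'\subset\operatorname{int}D$ be the common image of the $D_i'$ under the $\iota_i,\bar\iota_i$, and $D_e'=\psi_e(D')\subset\operatorname{int}D_e$. On a non-spoke disc $D_e$ the sets $\phi_v(U)$ from both sides meet $D_e$ exactly in $D_e'$, so $V_{n+1}\cap D_e=D_e'$. For a spoke disc, $\phi_v(U)\cap D_e=D_e'$. The discs of $V_{n+1}$ are the $D_e'$ (the *descendants* of the old discs; spoke discs have spoke discs as descendants) and the *new* discs $\phi_v(D_\varepsilon)$. The cells other than $B_u$ are the $\phi_v(\text{cells of }U)$. The inductive description is preserved, because $U$ contains a neighborhood in $B$ of $\operatorname{int}D_i'$ and of $\operatorname{int}D_\varepsilon$.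

Let $c_n$ be the maximal diameter of the cells $\ne B_u$ of $V_n$; then $c_{n+1}<2^{-n}$, so $c_n\to0$. We have $V_{n+1}\subset V_n$ and
$$\partial V_n\cap V_{n+1}\subset B_u, \tag{1}$$
since $\phi_v(U)$ meets the boundary of the cell $v$ only in discs $D_e'\subset\operatorname{int}D_e$, which lie in $\operatorname{int}V_n$ or, for spokes, in $B_u$.

**Step 3: the components of $V_{n+1}$.** We need them to find the components of the intersection. By Lemma 7(2) they are:

* (a) $\phi_v(U_J)$, inside the interior of one cell $v\ne u$ of $V_n$;
* (b) for each non-spoke disc $D_e$ of $V_n$, the union of the two sets $\phi_v(U_i),\phi_{v'}(U_{i'})$ meeting along $D_e'$, of diameter $\le2c_n$;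
* (c) the component $W_{n+1}$ of $B_u$, namely $B_u$ with $k$ sets $\phi_v(U_i)$ attached along spoke discs; it lies in the closed $c_n$-neighborhood of $B_u$.

Components (a), (b) contain at least two cells; $W_{n+1}$ contains $k$ cells $\ne B_u$. Each cell $\ne B_u$ of $V_{n+1}$ contains its own component of type (a) of $V_{n+2}$.

Now put $K=\bigcap V_n\supset B_u$, let $\pi:\mathbb S^3\to\mathbb S^3/B_u$ be the collapse, and let $C=\pi(K)$. The ball $B_u$ is tame, so $\mathbb S^3\setminus\operatorname{int}B_u$ is a ball and $\mathbb S^3/B_u\cong\mathbb S^3$.

**Lemma 8.** The components of $K$ are $B_u$ and single points, and $C\subset\mathbb S^3$ is a Cantor set. With $M:=\mathbb S^3\setminus K$ we have $\mathbb S^3\setminus C\cong M$.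

*Proof.* **Components of $K$.** $\bigcap W_n=B_u$, since $W_{n+1}$ lies in the closed $c_n$-neighborhood of $B_u$. So the component of $K$ containing $B_u$ is $B_u$. If $x\in K\setminus B_u$, then for large $n$ the component of $V_{n+1}$ containing $x$ is not $W_{n+1}$, so it has type (a) or (b) and diameter $\le2c_n\to0$. So the component of $x$ is $\{x\}$.

**$C$ is totally disconnected.** $C$ is compact and metrizable. The map $\pi|_K:K\to C$ is closed with connected fibers, so preimages of closed connected sets are connected. The preimage of a component of $C$ therefore lies in a component of $K$, which $\pi$ maps to a point.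

**$C$ has no isolated points.** First, each component of $V_n$ ($n\ge1$) meets $K$: it contains a cell $\ne B_u$, which contains a component of type (a) of $V_{n+1}$, and so on, giving a nested sequence of nonempty compact sets. Let $x\in K\setminus B_u$. For large $n$ its component of $V_{n+1}$ has diameter $\le2c_n$ and contains at least two components of type (a) of $V_{n+2}$, each meeting $K$. At least one of these does not contain $x$, so there are points of $K$ other than $x$ within $2c_n$ of $x$. Near $x$ the map $\pi$ is a local homeomorphism, so $\pi(x)$ is not isolated. The point $\pi(B_u)$ is not isolated either: $W_{n+1}$ contains components of type (a) of $V_{n+2}$, which are disjoint from $B_u$, lie in the closed $c_n$-neighborhood of $B_u$, and meet $K$.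

**The complement.** Off $B_u$ the map $\pi$ is a homeomorphism onto its image, so $M=\mathbb S^3\setminus K\cong\mathbb S^3\setminus C$. $\square$

## 11. Punctured discs that can be removed without changing the manifold

For a non-spoke disc $D_e$ first appearing at stage $n$ let $D_e=D_e^{(n)}\supset D_e^{(n+1)}\supset\cdots$ be its successive descendants. Inductively $D_e\cap V_j=D_e^{(j)}$ for $j\ge n$. The diameters are $\le c_j\to0$, and $D_e^{(j+1)}\subset\operatorname{int}D_e^{(j)}$. So $D_e\cap K$ is a single point $c_e\in\operatorname{int}D_e$. Put $A_e=D_e\setminus\{c_e\}$, a closed subset of $M$. Here and below $e$ ranges over all non-spoke discs, each listed only at its first appearance.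

The $A_e$ are pairwise disjoint. A disc $D_f$ new at stage $n'\ge1$ lies in the interiors of cells of $V_{n'-1}$, so it misses all discs of $V_{n'-1}$. If $D_e$ is older, $D_e\cap V_{n'-1}$ is one of these discs, so $D_e\cap D_f=\emptyset$. Discs of the same stage are disjoint. The $A_e$ are also locally finite in $M$, since discs new at stage $n$ lie in $V_n$ and every compact subset of $M$ misses $V_n$ for large $n$.

**Lemma 9.** $M^*:=M\setminus\bigcup_eA_e$ is homeomorphic to $M$.

The idea: $A_e$ is a circle times a half-open interval whose open end runs off to the missing point $c_e$. In a wedge times $S^1$ around $A_e$, removing $A_e$ opens a slit starting at the apex, and the apex is missing anyway. The slit can be sucked into the apex. The wedge must taper, because $K$ has other points arbitrarily near $c_e$.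

*Proof.* **Step 1: disjoint room for the discs.** Let $A=\bigcup A_e$. Each $A_e$, and each $A\setminus A_e$, is closed by local finiteness. With a metric on $M$ put $O_e'=\{x\in M:d(x,A_e)<d(x,A\setminus A_e)\}$. These are open and contain $A_e$. They are pairwise disjoint: a point $x$ in $O_e'\cap O_f'$ would satisfy $d(x,A_e)<d(x,A_f)<d(x,A_e)$. By normality there is an open $O$ with $A\subset O\subset\bar O\subset\bigcup O_e'$ (closure in $M$). Put $O_e=O\cap O_e'$. The family $(O_e)$ is discrete: a point of $\bar O$ lies in some $O_e'$, a neighborhood that meets only $O_e$, and a point outside $\bar O$ has a neighborhood meeting none.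

**Step 2: a tapered neighborhood of $A_e$.** Let $D_e$ be new at stage $n$, and write $\mathbb D_R=\{|z|\le R\}$. There is an embedding $h_e:\mathbb D_2\times[-1,1]\to\mathbb S^3$ with $h_e(\mathbb D_1\times0)=D_e$ and $h_e((\mathbb D_2\setminus\mathbb D_1)\times0)\cap V_n=\emptyset$. For $n=0$ thicken a slightly larger disc. For $n\ge1$, take such an embedding into $\operatorname{int}B$ for the meridian disc $D_\varepsilon$ of $U$ and compose it with $\phi_v$; note that $\phi_v(\operatorname{int}B\setminus U)$ is disjoint from $V_n$. So $h_e(\mathbb D_2\times0)\cap K=\{c_e\}$. After a homeomorphism of $\mathbb D_2$ preserving $\mathbb D_1$ we may assume $c_e=h_e(0,0)$. The set $h_e((\mathbb D_1\setminus0)\times0)=A_e$ lies in $O_e$, so after shrinking and rescaling the annulus $1\le|z|\le2$ we may assume $h_e((\mathbb D_2\setminus0)\times0)\subset O_e$. As $O_e$ is open in $\mathbb S^3$ and the circles $|z|=\text{const}$ are compact, there is a continuous $f:(0,2]\to(0,1]$ with $f(\varrho)\to0$ as $\varrho\to0$, such that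
$$N_e=h_e\{(z,t):0<|z|\le2,\ |t|\le f(|z|)\}\subset O_e .$$
The closure of $N_e$ in $\mathbb S^3$ is $N_e\cup\{c_e\}$, so $N_e$ is closed in $M$. Let $\mathcal T=\{(\varrho,t):0\le\varrho\le2,\ |t|\le\varrho\}$. Via $(\theta,\varrho,t)\mapsto h_e(\varrho e^{i\theta},tf(\varrho)/\varrho)$ we get $N_e\cong S^1\times(\mathcal T\setminus(0,0))$, with $A_e=S^1\times(0,1]\times0$. The frontier of $N_e$ in $M$ is contained in $S^1\times(\partial\mathcal T\setminus(0,0))$.

**Step 3: closing the slit.** Define $G:\mathcal T\setminus([0,1]\times0)\to\mathcal T\setminus(0,0)$, $G(\varrho,t)=(\gamma_t(\varrho),t)$, as follows.

* For $|t|\ge1$, $\gamma_t=\mathrm{id}$.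
* For $0<|t|<1$, $\gamma_t$ maps $[|t|,1]$ affinely onto $[|t|,\beta(t)]$ and $[1,2]$ affinely onto $[\beta(t),2]$, with $\beta(t)=|t|(2-|t|)$.
* $\gamma_0:(1,2]\to(0,2]$ is $\varrho\mapsto2(\varrho-1)$.

For $0<|t|<1$ we have $\beta(t)>|t|$ because $2-|t|>1$, and $1-\beta(t)=(1-|t|)^2>0$. So each $\gamma_t$ is a bijection onto $[|t|,2]$ (onto $(0,2]$ for $t=0$), and $G$ is a bijection. $G$ is continuous at $(\varrho,0)$, $\varrho>1$, because nearby the second affine formula applies and $\beta(t)\to0$. It is continuous at $|t|=1$ because $|\gamma_t(\varrho)-\varrho|\le1-\beta(t)\to0$ as $|t|\to1$, and elsewhere it is clear. The same holds for $G^{-1}$: near $(s,0)$ with $s>0$, $G^{-1}$ is given by the affine formula on $[\beta(t),2]$, since $\beta(t)<s/2$ for small $t$. Finally, $G$ is the identity on $\partial\mathcal T\setminus(0,0)$, as $\gamma_t(|t|)=|t|$ for $t\ne0$ and $\gamma_t(2)=2$.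

**Step 4: doing it everywhere.** Using $\mathrm{id}_{S^1}\times G$ on all $N_e\setminus A_e$ and the identity elsewhere gives a bijection $M^*\to M$. The $N_e$ are closed, pairwise disjoint and locally finite, and the maps agree on the frontiers, so it is a homeomorphism. $\square$

## 12. $M^*$ as a tree of blocks

Let
$$\mathcal X_0=(\mathbb S^3\setminus\operatorname{int}V_0)\setminus\Big(B_u\cup\bigcup_e\partial D_e\Big),\qquad\mathcal X_v=\phi_v(\hat Y)\ \text{ for each cell }v\ne u\text{ of each }V_n,$$
where in $\mathcal X_0$ the union is over the discs of $V_0$, and in $\mathcal X_v$ the set $\hat Y$ is that of stage $n$. The $D_i$ are deleted in $\hat Y$, and $\phi_v$ identifies only points of $\bigcup D_i$ with each other, so $\phi_v$ embeds $\hat Y$.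

**Lemma 10.** $M^*$ is the locally finite union of the closed sets $\mathcal X_0$ and $\mathcal X_v$. They meet in the pattern of a rooted tree with root $\mathcal X_0$: the piece $\mathcal X_0$ meets $\mathcal X_{w_j}$, and $\mathcal X_v$ ($v$ a cell of $V_n$) meets $\mathcal X_{v'}$ ($v'\subset v$ a cell of $V_{n+1}$), in the open pants $Q^\circ_{v'}:=\phi_{v'}(Q^\circ)$ of the child. Every boundary pants is used once. Each $\mathcal X_v$ is, up to homeomorphism, a finite tree of blocks, and $\mathcal X_0\cong E(\Gamma_0)\setminus Q_u^\circ$.

*Proof.* **Step 1: the pieces cover $M^*$.** Let $x\in M^*$. If $x\notin V_0$ then $x\in\mathcal X_0$. Otherwise $x\in V_n\setminus V_{n+1}$ for some $n$, as $x\notin K$, and $x\notin B_u$. So $x$ lies in a cell $v\ne u$ of $V_n$, and on none of its marked discs, because spoke discs lie in $B_u$ and other discs of $V_n$ lie in some $A_e\cup\{c_e\}$. So $x\in\phi_v(B\setminus(U\cup\bigcup D_i))\subset\mathcal X_v$.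

**Step 2: $\mathcal X_v\subset M^*$.** Let $x=\phi_v(y)$, $y\in\hat Y$, $v$ a cell of $V_n$. Then $x\notin B_u$, because $B_u$ meets the cell only in marked discs. If $y\notin U$, then $x\notin V_{n+1}$. If $y\in U\setminus U^\circ$, then $y\in\operatorname{int}B$, since $U\cap\partial B\subset\bigcup D_i$, and so $x\in\partial V_{n+1}$. By (1), in both cases $x\notin V_{n+2}$. Hence $x\notin K$, and $x$ lies on no disc new at a stage $\ge n+2$. A disc $D_e$ of stage $\le n$ meets $V_n$ in a disc of $V_n$, which meets the cell $v$ at most in marked discs; so $x\notin D_e$. A disc new at stage $n+1$ that contains $x$ would have the form $\phi_v(D_\varepsilon)$ with $y\in D_\varepsilon\cap(B\setminus U^\circ)=\partial D_\varepsilon$, which is deleted. So $x\in M^*$.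

**Step 3: $\mathcal X_0\subset M^*$.** Let $x\in\mathcal X_0$. If $x\notin V_0$, then $x\in M^*$. If $x\in\partial V_0\setminus B_u$, then $x\notin V_1$ by (1), so $x\notin K$ and $x$ is on no disc of stage $\ge1$. Discs of stage $0$ meet $\partial V_0\setminus B_u$ only in the deleted curves $\partial D_e$.

**Step 4: closed and locally finite.** This is needed for Lemma 6. We have $\mathcal X_v=M^*\cap\phi_v(B\setminus U^\circ)$, since the deleted sets $\phi_v(D_i)$ and $\phi_v(\partial D_\varepsilon)$ lie in $B_u\cup K\cup\bigcup A_f$, which misses $M^*$. Likewise $\mathcal X_0=M^*\cap(\mathbb S^3\setminus\operatorname{int}V_0)$. So the pieces are closed in $M^*$. Pieces of stage $n$ lie in $V_n$, so every compact subset of $M$ meets only finitely many.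

**Step 5: intersections.** Pieces of the same stage are disjoint, because distinct cells meet only in discs. If $v$ is a cell of $V_n$, then $\mathcal X_v\cap V_{n+2}=\emptyset$ by Step 2. Also $\mathcal X_v\cap V_{n+1}=\phi_v(\hat Y\cap(U\setminus U^\circ))$ is, by Lemma 7(3), the union of the open pants $\phi_{v'}(Q^\circ)=Q^\circ_{v'}$ over the cells $v'$ of $V_{n+1}$ contained in $v$. So $\mathcal X_v$ meets, among the pieces of later stages, exactly these $\mathcal X_{v'}$, each in $Q^\circ_{v'}$. Similarly $\mathcal X_0\cap V_0=\bigcup_jQ^\circ_{w_j}$ misses $V_1$, so $\mathcal X_0$ meets exactly the $\mathcal X_{w_j}$, in $Q^\circ_{w_j}$. The boundary of $\mathcal X_v$ consists of $Q_v^\circ$, toward the parent, and one open pants for each child. So the pattern is a rooted tree and every boundary pants is used once.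

**Step 6: the pieces.** By Lemma 7(3) and Section 9, $\mathcal X_v\cong\hat Y\cong E(\Gamma_m)$ is a finite tree of blocks up to homeomorphism. And $\mathcal X_0$ is the exterior of $V_0$ minus the curves $\partial D_e$ and minus the boundary component of $u$, so $\mathcal X_0\cong E(\Gamma_0)\setminus Q_u^\circ$. $\square$

## 13. A flexible packing and its block

Only the root is left, and this is where the parameters come in. Rename the coordinates of $r$ as $r=(r_3,\dots,r_{k-1})\in(\frac18,\frac12)^{k-3}$, where $k-3=d$, and put $r_2=r_k=\frac12$. Consider in $\hat{\mathbb C}$
$$F=\{\operatorname{Im}z\le0\}\cup\{\infty\},\qquad T_1=\{\operatorname{Im}z\ge1\}\cup\{\infty\},$$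
and, for $2\le j\le k$, the disc $T_j$ with center $x_j+ir_j$ and radius $r_j$, where $x_2=0$ and $x_{j+1}-x_j=2\sqrt{r_jr_{j+1}}$.

The smallest case $d=1$, $k=4$ shows the meaning of the bounds. There is one parameter $\rho=r_3$, and $x_3=\sqrt{2\rho}$, $x_4=2\sqrt{2\rho}$. The discs $T_2,T_4$ of radius $\frac12$ are disjoint iff $2\sqrt{2\rho}>1$, that is, $\rho>\frac18$. The disc $T_3$ misses $T_1$ iff $2\rho<1$. In between, the disc $T_3$ may breathe, and the gap bounded by $T_1,T_2,T_3,T_4$ changes shape.

**Lemma 11.** For every $r\in(\frac18,\frac12)^{k-3}$ there is a block $X_0(r)\cong E(\Gamma_0)\setminus Q_u^\circ\cong\mathcal X_0$, whose group $\pi_1(X_0(r))=R^+(r)$ contains, for each $3\le j\le k-1$, a hyperbolic translation of length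
$$\ell_j(r)=2\operatorname{arccosh}\frac{1-r_j}{r_j}, \tag{2}$$
and this length is strictly decreasing in $r_j$.

*Proof.* **Step 1: tangencies.** We determine the nerve. Two discs resting on the real axis from above with radii $\rho,\rho'$ and base points at distance $x$ have centers at squared distance $x^2+(\rho-\rho')^2$. Comparing with $(\rho+\rho')^2$, they are tangent iff $x=2\sqrt{\rho\rho'}$ and disjoint iff $x>2\sqrt{\rho\rho'}$. So $T_j,T_{j+1}$ are tangent ($2\le j<k$). $F$ is tangent to all $T_j$ (to $T_1$ at $\infty$). $T_1$ is tangent to $T_2,T_k$ and disjoint from $T_j$, $3\le j\le k-1$, as $2r_j<1$. For $2\le i$, $i+2\le j\le k$, put $a=\sqrt{r_i}$, $b=\sqrt{r_j}$, both $\le\frac1{\sqrt2}$. Then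
$$x_j-x_i\ \ge\ 2\sqrt{r_ir_{i+1}}+2\sqrt{r_{j-1}r_j}\ >\ \frac{a+b}{\sqrt2}\ \ge\ 2ab,$$
using $r_{i+1},r_{j-1}>\frac18$ (the indices $i+1$, $j-1$ lie between $3$ and $k-1$), and $ab\le a/\sqrt2$, $ab\le b/\sqrt2$ in the last step. So $T_i,T_j$ are disjoint. Hence the nerve is the wheel with hub $F$ and rim cycle $T_1T_2\cdots T_k$.

**Step 2: the nerve is $\Gamma_0^*$ as an embedded graph.** In any drawing of a wheel on the sphere, the rim cycle is a Jordan curve, the hub is on one side, and so are all spokes. They cut this side into $k$ triangles, and the other side is a $k$-gon. So the drawing is unique up to homeomorphism. The dual of the wheel $\Gamma_0$ is a wheel of the same size: its hub is the face of $\Gamma_0$ bounded by the rim, and its rim vertices are the faces at $u$. Thus the nerve is the dual of $\Gamma_0$, with $w_j\leftrightarrow(F,T_j,T_{j+1})$ (indices mod $k$) and $u\leftrightarrow$ the $k$-gon $T_1\cdots T_k$, which is bounded by a cycle. This graph is simple with degrees $\ge3$. Lemma 2 gives the block $X_0(r)$ with $\pi_1(X_0(r))=R^+(r)$, and Lemma 10 gives $E(\Gamma_0)\setminus Q_u^\circ\cong\mathcal X_0$.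

**Step 3: a closed geodesic that sees $r_j$.** The product of the reflections in $\partial H(T_1)$ and $\partial H(T_j)$, $3\le j\le k-1$, lies in $R^+(r)$. The first plane is the vertical plane over $\operatorname{Im}z=1$, the second a hemisphere of radius $r_j$ whose center has distance $1-r_j$ from that line. They are disjoint, at distance $\delta_j$ with
$$\cosh\delta_j=\frac{\text{distance from center to line}}{\text{radius}}=\frac{1-r_j}{r_j}>1 .$$
The product of reflections in two planes at distance $\delta_j$ is a hyperbolic translation of length $2\delta_j$ along their common perpendicular. This is (2). As $\frac{1-r_j}{r_j}=\frac1{r_j}-1$, the length is strictly decreasing in $r_j$. $\square$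

For $d=1$, the value $r_3=\frac13$ gives $\cosh\delta_3=2$ and $r_3=\frac14$ gives $\cosh\delta_3=3$.

## 14. Counting isometry classes by lengths of closed geodesics

*Proof of Theorems A and B.* Fix $C$ as constructed in Section 10. It depends only on $k=d+3$ and the choices made there, not on $r$.

**Step 1: the metrics $g_r$.** For each $r\in(\frac18,\frac12)^d$, use $\mathcal X_0\cong X_0(r)$ from Lemma 11 and, in the other pieces of Lemma 10, fixed blocks homeomorphic to the sets $E(\hat G_m)$ and $E(\Sigma)$ of which they are composed. This presents $M^*$ as a locally finite union of closed pieces homeomorphic to blocks, in the pattern of a tree, with every boundary pants used once. By Lemma 6, $M^*$ is homeomorphic to a manifold $M(r)$ obtained by gluing blocks isometrically in a tree pattern with no boundary left. By Lemma 5, $M(r)$ is a complete hyperbolic manifold. By Lemmas 8 and 9,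
$$\mathbb S^3\setminus C\cong M\cong M^*\cong M(r)\qquad\text{for every }r .$$
By (Moise, Munkres) there is a diffeomorphism $\mathbb S^3\setminus C\to M(r)$. Pulling back the metric gives a complete hyperbolic metric $g_r$ on $\mathbb S^3\setminus C$ isometric to $M(r)$.

**Step 2: the lengths.** By Lemma 5, the holonomy of $M(r)$ restricted to $\pi_1(X_0(r))$ is faithful and conjugate to the inclusion of $R^+(r)$. So by Lemma 11 the metric $g_r$ has closed geodesics of lengths $\ell_j(r)=2\operatorname{arccosh}\frac{1-r_j}{r_j}$, $3\le j\le k-1$, one for each coordinate of $r$.

**Step 3: each isometry class is met countably often.** The set of lengths of closed geodesics of a complete hyperbolic manifold is an isometry invariant, and it is countable because $\pi_1$ is. Fix $r$, and let $g_{r'}$ be isometric to $g_r$. Then each $\ell_j(r')$ lies in the countable set of lengths of $g_r$. As $\ell_j$ is injective in the coordinate $r'_j$, each coordinate $r'_j$ lies in a countable set determined by $g_r$. So $r'$ lies in a product of $d$ countable sets, which is countable.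

**Step 4: the number of classes.** The cube $(\frac18,\frac12)^d$ has the cardinality of the continuum and is divided into classes that are at most countable. So there are $2^{\aleph_0}$ pairwise non-isometric metrics among the $g_r$. Conversely, $\mathbb S^3\setminus C$ is connected and orientable, so a complete hyperbolic metric on it is determined up to isometry by a countable subgroup of $\mathrm{PSL}_2(\mathbb C)$, and a set of cardinality $2^{\aleph_0}$ has only $2^{\aleph_0}$ countable subsets. So there are exactly $2^{\aleph_0}$ isometry classes. This proves Theorem B, and Theorem A is the case $d=1$. $\blacksquare$
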